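\title{Sums with bounded gaps and the recurrence of generalized polynomials}

\begin{abstract}
For a sequence $P$ of integers, $SG_d(P)$ is the set of finite sums of terms of $P$ in which fewer than $d$ consecutive terms are skipped between two chosen terms. We prove that $SG_d(P)$ always contains an integer $n$ at which finitely many given special generalized polynomials of degree at most $d$, such as $an^d$ or $a_1n[a_2n[a_3n^{d-2}]]$, are simultaneously close to integers. This answers a question of Huang, Shao and Ye in the affirmative. The degree bound is optimal: for every irrational $\alpha$ there is a sequence $P$ with $\|\alpha n^{d+1}\|\ge 1/3$ on $SG_d(P)$. The proof uses Ramsey's theorem to turn the values modulo $1$ into linear functionals on a truncated free algebra, in whose unit group a forbidden gap is a product of allowed configurations and their inverses; the inverses are then removed by polynomial recurrence.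
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $\mathbb N=\{1,2,\dots\}$ and $\mathbb T=\mathbb R/\mathbb Z$. For $a\in\mathbb R$ let $\|a\|$ be the distance from $a$ to $\mathbb Z$, and let $[a]=\min\{m\in\mathbb Z:|a-m|=\|a\|\}$ be the nearest integer. The function $\|\cdot\|$ is also defined on $\mathbb T$, and $\|x-y\|$ is the metric of $\mathbb T$. For integers $x\le y$, the symbols $[x,y)$ and $[x,y]$ denote intervals of integers.

\subsection*{Sums with gaps}
A \emph{word} is a sequence $\omega=(\omega_i)_{i\ge1}$ in $\{0,1\}$ with finitely many $1$'s. Let $d\ge1$. A word is \emph{$d$-admissible} if it is nonzero and every block of consecutive $0$'s lying between two $1$'s has length less than $d$; equivalently, any two successive $1$'s are at distance at most $d$. For an infinite sequence $P=(p_i)_{i\ge1}$ in $\mathbb Z$, the \emph{value} of $\omega$ is $\sum_i\omega_ip_i$, and $SG_d(P)$ is the set of values of $d$-admissible words. A set $S\subset\mathbb Z$ is an \emph{SG$_d$-set} if $S\supset SG_d(P)$ for some $P$.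

For $d=1$ no term may be skipped, so $SG_1(P)$ consists of the differences $s_b-s_a$, $0\le a<b$, of the partial sums $s_b=p_1+\dots+p_b$. The sets $SG_1(P)\subset SG_2(P)\subset\cdots$ increase, and their union is the set of all sums $\sum_{i\in Q}p_i$ over nonempty finite $Q\subset\mathbb N$. The parameter $d$ therefore interpolates between difference sets and sets of finite sums.

\subsection*{Special generalized polynomials}
For real functions $q_1,\dots,q_l$ on $\mathbb Z$ define $L(q_1)=q_1$ and $L(q_1,\dots,q_l)=q_1\,[L(q_2,\dots,q_l)]$. For example, $L(a_1n,a_2n,a_3n)=a_1n[a_2n[a_3n]]$. Let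
\[
SGP_d=\Big\{L(a_1n^{j_1},\dots,a_ln^{j_l}) : 1\le l\le d,\ a_i\in\mathbb R,\ j_i\ge1,\ \sum_{i=1}^lj_i\le d\Big\}.
\]
Brackets of this kind appear when a unipotent matrix is reduced modulo integer matrices. From
\[
\begin{pmatrix}1&x&0\\0&1&y\\0&0&1\end{pmatrix}
\begin{pmatrix}1&a&c\\0&1&b\\0&0&1\end{pmatrix}
=\begin{pmatrix}1&x+a&c+xb\\0&1&y+b\\0&0&1\end{pmatrix}
\]
one reads off that integers $a,b,c$ bringing the product within $\epsilon<\frac12$ of the identity, entry by entry, exist exactly when $\|x\|$, $\|y\|$ and $\|x[y]\|$ are less than $\epsilon$.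

Huang, Shao and Ye \cite[Question 5]{HSY} ask the following.

\begin{quote}
\emph{Let $d\in\mathbb N$ and let $S$ be an SG$_d$-set. Is it true that for all $k\in\mathbb N$, all $\Phi_1,\dots,\Phi_k\in SGP_d$ and all $\epsilon_1,\dots,\epsilon_k>0$ there is $n\in S$ with $\|\Phi_i(n)\|<\epsilon_i$ for $i=1,\dots,k$?}
\end{quote}

For $d=1$ the functions are $\Phi_i(n)=a_in$. Among the points $(a_1s_b,\dots,a_ks_b)\in\mathbb T^k$, $b\ge0$, two are arbitrarily close, and the difference of the corresponding partial sums is the required $n$.

\subsection*{Which degree fits which gap}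
A polynomial $q$ of degree at most $e$ satisfies $\sum_{Q\subset\{1,\dots,e+1\}}(-1)^{|Q|}q\big(\sum_{i\in Q}n_i\big)=0$ for all $n_1,\dots,n_{e+1}$. If $q(0)=0$ and $q$ is nearly constant modulo $1$, say close to $\theta$, on all nonempty subsums, then the identity reads $-\theta\approx0$. So recurrence in degree $e$ is tied to \emph{punctured cubes} of dimension $e+1$: families of $e+1$ words with disjoint supports all of whose nonempty sums are admissible.

The $d$-admissible words contain punctured cubes of dimension $d+1$. Let $x<y<z$ be multiples of $d$. Take the indices $i\equiv1\pmod d$ with $x<i\le y$, those with $y<i\le z$, and, for each $j=2,\dots,d$, the indices $i\equiv j\pmod d$ with $x<i\le z$. In every nonempty union of these $d+1$ sets, successive elements are at distance at most $d$. There is no punctured cube of dimension $d+2$. Indeed, consider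
\begin{equation}\label{eq:chi}
\chi(\omega)=\sum_i\omega_i-\sum_i\sum_{s=1}^d\omega_i\omega_{i+s}\prod_{0<r<s}(1-\omega_{i+r}),
\end{equation}
the number of $1$'s minus the number of pairs of successive $1$'s at distance at most $d$. It is a polynomial of degree at most $d+1$ in the $\omega_i$, it vanishes at the zero word, and it equals $1$ on every $d$-admissible word; over a punctured cube of dimension $d+2$ its alternating sum would be $-1$ instead of $0$. One is led to guess that gaps shorter than $d$ suffice for degree $d$ and fail for degree $d+1$. Both guesses are correct.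

\begin{theorem}\label{thm:A}
Let $d\ge1$, let $P=(p_i)_{i\ge1}$ be an infinite sequence in $\mathbb Z$, and let $\epsilon>0$. For $\lambda=1,\dots,k$ let $q^\lambda_1,\dots,q^\lambda_{l_\lambda}$ be real polynomials with $q^\lambda_i(0)=0$ and $\deg q^\lambda_i\le j^\lambda_i$, where $j^\lambda_i\ge1$ and $\sum_ij^\lambda_i\le d$. Then there is $n\in SG_d(P)$ with
\[
\|L(q^\lambda_i,\dots,q^\lambda_{l_\lambda})(n)\|<\epsilon\qquad\text{for all }\lambda\text{ and all }1\le i\le l_\lambda .
\]
\end{theorem}

Taking monomials for the $q^\lambda_i$, $i=1$, and for $\epsilon$ the least of the given tolerances, we see that the answer to the question is yes for every $d$. The condition $q^\lambda_i(0)=0$ cannot be dropped, as the constant polynomial $\frac12$ shows.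

\begin{theorem}\label{thm:B}
For every $d\ge1$ and every irrational $\alpha$ there is a sequence $P$ in $\mathbb Z$ with $\|\alpha n^{d+1}\|\ge1/3$ for all $n\in SG_d(P)$.
\end{theorem}

For rational $\alpha$ with denominator $N$ this fails: two partial sums of $P$ agree modulo $N$, and their difference $n\in SG_1(P)\subset SG_d(P)$ has $\alpha n^{d+1}\in\mathbb Z$.

\begin{corollary}\label{cor:main}
Let $d,e\in\mathbb N$. The property ``for every SG$_d$-set $S$, all finite families $\Phi_1,\dots,\Phi_k\in SGP_e$ and all $\epsilon_i>0$ there is $n\in S$ with $\|\Phi_i(n)\|<\epsilon_i$ for all $i$'' holds if and only if $e\le d$.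
\end{corollary}

\begin{proof}
If $e\le d$, then $SGP_e\subset SGP_d$ and Theorem~\ref{thm:A} applies. If $e>d$, then $\alpha n^{d+1}\in SGP_e$, and Theorem~\ref{thm:B} gives a counterexample with $S=SG_d(P)$, $k=1$ and $\epsilon_1=1/3$.
\end{proof}

The punctured cube above does not prove Theorem~\ref{thm:A}. Its vertices use different residue classes modulo $d$, and the terms of $P$ in different classes are unrelated, so nothing makes $q$ nearly constant on the vertices. What a Ramsey argument does give is that the value modulo $1$ depends only on the combinatorial pattern of the word. Section~\ref{sec:square} shows how to exploit this for $\alpha n^2$ and $d=2$. Sections~\ref{sec:cubes}--\ref{sec:algebra} set up patterns and their algebra in general, Section~\ref{sec:tame} handles the brackets, and Sections~\ref{sec:recurrence} and \ref{sec:proofA} complete the proof of Theorem~\ref{thm:A}. Theorem~\ref{thm:B} is proved in Section~\ref{sec:proofB} by making $\alpha n^{d+1}$ imitate $\frac12\chi$; that section does not depend on the others, apart from a closing remark.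

\section{The square on two tracks}\label{sec:square}

We use Ramsey's theorem: if the $\ell$-element subsets of an infinite set are colored with finitely many colors, then there is an infinite subset all of whose $\ell$-element subsets have the same color. It enters through the following consequence.

\begin{lemma}\label{lem:limits}
Let $H\subset\mathbb N$ be infinite. For $i=1,2,\dots$ let $f_i$ be a $\mathbb T$-valued function on the $\ell_i$-element subsets of $H$, where $\ell_i\ge1$. There is an infinite $H'\subset H$ such that, for every $i$, $f_i(X)$ converges in $\mathbb T$ as $\min X\to\infty$ over the sets $X\subset H'$ with $|X|=\ell_i$.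
\end{lemma}

\begin{proof}
Enumerate the pairs $(i,\rho)\in\mathbb N^2$ and choose infinite sets $H\supset H_1\supset H_2\supset\cdots$ as follows. If $(i,\rho)$ is the $t$-th pair, partition $\mathbb T$ into finitely many arcs of length less than $1/\rho$, color $X$ by the arc containing $f_i(X)$, and let $H_t$ be a monochromatic infinite subset of the previous set. Choose $x_1<x_2<\cdots$ with $x_t\in H_t$ and put $H'=\{x_1,x_2,\dots\}$. A set $X\subset H'$ with $\min X\ge x_t$ lies in $H_t$. So for each $i$ and $\rho$ the values $f_i(X)$ with $\min X$ large lie in one arc of length less than $1/\rho$, and the limit exists because $\mathbb T$ is complete.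
\end{proof}

Let $d=2$, $\alpha\in\mathbb R$, $\epsilon>0$, and let $P$ be arbitrary. We find $n\in SG_2(P)$ with $\|\alpha n^2\|<\epsilon$. Call the odd indices track~$1$ and the even indices track~$2$, and for an interval $I\subset\mathbb N$ put
\[
\pi_1(I)=\sum_{u\in I}p_{2u-1},\qquad \pi_2(I)=\sum_{u\in I}p_{2u}.
\]
Apply Lemma~\ref{lem:limits} to the following functions modulo $1$, for $j,j'\in\{1,2\}$: the squares $\alpha\pi_j([x,y))^2$ of pairs $x<y$; the \emph{nested} products $2\alpha\pi_j([x,w))\pi_{j'}([y,z))$ and the \emph{separated} products $2\alpha\pi_j([x,y))\pi_{j'}([z,w))$ of quadruples $x<y<z<w$. Let $\theta_1,\theta_2\in\mathbb T$ be the limits of the squares along the resulting set $H'$.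

The limit $\psi$ of each product is $0$. For a nested product take five points $x<y<y'<z<w$ of $H'$ and split the inner interval: $\pi_{j'}([y,z))=\pi_{j'}([y,y'))+\pi_{j'}([y',z))$ writes one nested product as a sum of two, so $\psi=2\psi$ in $\mathbb T$. For a separated product split $[z,w)$ in the same way.

Now choose $m\ge1$ with $\|m(\theta_1+\theta_2)\|<\epsilon$; such an $m$ exists because two of the multiples of $\theta_1+\theta_2$ in $\mathbb T$ are within $\epsilon$ of each other. Take intervals with endpoints in $H'$, all endpoints distinct: an interval $I$, disjoint \emph{windows} $J_1,\dots,J_m\subset I$, and \emph{gaps} $J'_i\subset J_i$ for $i=2,\dots,m$. Let track~$1$ be switched on in $I$ outside the gaps and track~$2$ in the windows: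
\[
n=\pi_1(I)-\sum_{i=2}^m\pi_1(J'_i)+\sum_{i=1}^m\pi_2(J_i).
\]
The word is $2$-admissible. Its first and last $1$ lie on track~$1$ at the ends of $I$. Between them, a $0$ at an odd index $2u-1$ forces $u\in J'_i$ for some $i$; then $u-1$ and $u$ lie in $J_i$, so both neighbors $2u-2$ and $2u$ carry $1$'s. Any two of the $2m$ intervals are nested or separated. Hence in the expansion of $\alpha n^2$ all cross terms tend to $0$ modulo $1$, and the squares contribute $m\theta_1+m\theta_2$. For $\min I$ large we get $\|\alpha n^2\|<\epsilon$.

Four features of this computation persist in general.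
\begin{enumerate}
\item The limit depends only on the pattern: with $r$ windows of which $g$ contain a gap, it is $(1+g)\theta_1+r\theta_2$.
\item A gap covered by track~$2$ costs as much as a bare gap (which is forbidden) plus an empty window.
\item The background $I$ costs $\theta_1$, the same as one bare gap. Formally, the zero word is the background with $-1$ bare gaps.
\item By (2) and (3), ``one empty window and $-1$ windows with a gap'' has cost $0$. Recurrence lets us replace $-1$ by $m-1\ge0$.
\end{enumerate}

For $\alpha n^3$ item (2) is no longer forced with two tracks. The term $3\alpha\pi_1(J')^2\pi_2(J)$ with $J'\subset J$ cannot be killed by splitting: splitting $J'$ creates a new cross term, and splitting $J$ leaves at most one half containing $J'$. The cost of a gap may depend on its cover. With three tracks we may cover the gap by track $2$, by track $3$, or by both, and recover the bare gap by inclusion and exclusion; the obstruction would be a term $\pi_1(J')^2\pi_2(J)\pi_3(J)$, which has degree $4$. So a gap should count with weight $2$ and each covering track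 with weight $1$, and a gap interacting with all $d-1$ other tracks has weight $d+1$, which is invisible in degree $d$. Section~\ref{sec:algebra} makes this count precise.

\section{Degree of functions on cubes}\label{sec:cubes}

Expanding $L(q_1,\dots,q_l)(n)$ term by term, as we did for $\alpha n^2$, is not possible because of the brackets. We need a notion of degree that makes sense for functions with values in $\mathbb T$ and that survives rounding.

Let $I$ be a finite set and $\Gamma$ an abelian group. For $Q\subset I$ let $1_Q\in\{0,1\}^I$ be its indicator vector, and for $e\in\{0,1\}^I$ let $e^Q=\prod_{i\in Q}e_i$ and $|e|=\sum_ie_i$. Every $f:\{0,1\}^I\to\Gamma$ has a unique expansion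
\[
f(e)=\sum_{Q\subset I}e^Qf_Q,\qquad f_Q=\sum_{Q'\subset Q}(-1)^{|Q\setminus Q'|}f(1_{Q'}),
\]
because the expansion says $f(1_R)=\sum_{Q\subset R}f_Q$ for all $R$, and M\"obius inversion solves this system. We say that $f$ has \emph{degree $\le w$} if $f_Q=0$ whenever $|Q|>w$. We use the following facts.
\begin{itemize}
\item[(D1)] For real functions, degrees add under products, since $e^Qe^{Q'}=e^{Q\cup Q'}$. In particular, a polynomial of degree at most $j$ in a function of degree $\le1$ has degree $\le j$.
\item[(D2)] The degree does not increase if coordinates are replaced by $0$, by $1$ or by other coordinates, since each $e^Q$ becomes $0$ or a monomial with at most $|Q|$ factors.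
\item[(D3)] If $\Gamma=\mathbb T$, a pointwise limit of functions of degree $\le w$ has degree $\le w$, since $f_Q$ depends continuously on the values of $f$.
\item[(D4)] If $f$ is integer valued of degree $\le w$ and $\theta\in\Gamma$, then $e\mapsto f(e)\theta$ has degree $\le w$, since its coefficients are $f_Q\theta$.
\item[(D5)] If $|I|=w+1$ and $f$ has degree $\le w$, then $\sum_{Q\subset I}(-1)^{|Q|}f(1_Q)=\pm f_I=0$.
\end{itemize}

Rounding raises the degree in general: $f(e)=(e_1+e_2)/3$ has degree $1$, but $[f(e)]=e_1e_2$. It does not if $f$ is close to integers everywhere.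

\begin{lemma}\label{lem:round}
Let $f:\{0,1\}^I\to\mathbb R$ have degree $\le w$, and let $K:\{0,1\}^I\to\mathbb Z$ satisfy $|f-K|<2^{-w-1}$ pointwise. Then $K$ has degree $\le w$.
\end{lemma}

\begin{proof}
Let $|Q_0|=w+1$ and $B\cap Q_0=\emptyset$. By (D2) and (D5), $\sum_{Q'\subset Q_0}(-1)^{|Q'|}f(1_{B\cup Q'})=0$. The same sum for $K$ is therefore an integer of absolute value less than $2^{w+1}2^{-w-1}=1$, so it is $0$. If $|Q|>w$, pick $Q_0\subset Q$ with $|Q_0|=w+1$. Grouping the subsets of $Q$ by their part $B\subset Q\setminus Q_0$ writes $K_Q$ as a signed sum of such sums. Hence $K_Q=0$.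
\end{proof}

\section{Tracks and patterns}\label{sec:patterns}

Fix $d\ge1$ and $P$, and put $\underline d=\{1,\dots,d\}$ and $E=\{2,\dots,d\}$. \emph{Cell} $u\ge1$ is the set of indices $\{(u-1)d+j:j\in\underline d\}$. A word $\omega$ is encoded by its \emph{columns} $\operatorname{col}(u)=\{j\in\underline d:\omega_{(u-1)d+j}=1\}$, and \emph{track} $j$ is the sequence $u\mapsto\omega_{(u-1)d+j}$.

\begin{lemma}\label{lem:admissible}
Let $\omega$ be a nonzero word. Suppose that all cells between the first and the last nonempty one have nonempty columns, and that any two consecutive such columns intersect. Then $\omega$ is $d$-admissible.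
\end{lemma}

\begin{proof}
Let $\alpha<\beta$ be the indices of two successive $1$'s, with $\alpha$ in cell $u$. If $\beta$ is in cell $u$, then $\beta-\alpha<d$. Otherwise choose $j\in\operatorname{col}(u)\cap\operatorname{col}(u+1)$. The $1$ at $(u-1)d+j$ lies in cell $u$, so its index is less than $\beta$ and hence at most $\alpha$. The $1$ at $ud+j$ lies in cell $u+1$, so its index exceeds $\alpha$ and hence is at least $\beta$. Thus $\beta-\alpha\le d$.
\end{proof}

\subsection*{Patterns}
As in Section~\ref{sec:square}, track~$1$ is the background, and events happen in separated windows. An event is described by a set $S\subset\underline d$: the tracks in $S\cap E$ are switched on throughout the window, and track~$1$ has a gap inside the window if and only if $1\in S$. For each nonempty $S\subset\underline d$ take a letter $U_S$, let $F$ be the free monoid on these letters, and put $U_\emptyset=1$, the unit of $F$. Elements of $F$ are called \emph{patterns}. The letter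
\[
G=U_{\{1\}}
\]
is the \emph{bare gap}. For $\emptyset\ne Q\subset E$ define finite sequences of columns
\[
\sigma(Q)=(\{1\}\cup Q),\qquad\sigma(\{1\})=(\emptyset),\qquad\sigma(\{1\}\cup Q)=(\{1\}\cup Q,\ Q,\ \{1\}\cup Q).
\]
For $h=U_{S_1}\cdots U_{S_r}\in F$ with all $S_i\neq\emptyset$, let $v(h)$ be the concatenation
\[
\{1\},\ \sigma(S_1),\ \{1\},\ \sigma(S_2),\ \{1\},\ \dots,\ \sigma(S_r),\ \{1\};
\]
in particular $v(1)=(\{1\})$. Adjacent entries of $v(h)$ are distinct. Let $\ell(h)$ be the length of $v(h)$ plus one. For $X=\{x_0<\dots<x_{\ell(h)-1}\}\subset\mathbb N$ let $W(h,X)$ be the word whose column on the cells $x_{i-1}\le u<x_i$ is the $i$-th entry of $v(h)$, and whose other columns are empty (Figure~\ref{fig:word}). Let $\nu(h,X)\in\mathbb Z$ be its value.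

Call $u$ a \emph{jump} of a word if $\operatorname{col}(u)\ne\operatorname{col}(u-1)$, with $\operatorname{col}(0)=\emptyset$. If the columns of a word from the first to the last nonempty cell, with repetitions of equal neighbors deleted, form the sequence $v(h)$, then the word is $W(h,X)$ with $X$ its set of jumps.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.1,yscale=0.6]
\foreach \x in {0,...,9} {\draw[gray,dashed] (\x,0.5)--(\x,3.5); \node[below] at (\x,0.5) {$x_{\x}$};}
\foreach \y in {1,2,3} {\node[left] at (-0.2,\y) {track $\y$};}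
\draw[line width=2.5pt] (0,1)--(4,1) (5,1)--(7,1) (8,1)--(9,1) (1,2)--(2,2) (3,2)--(6,2) (3,3)--(6,3);
\node at (1.5,4.1) {$U_{\{2\}}$};
\node at (4.5,4.1) {$U_{\{1,2,3\}}$};
\node at (7.5,4.1) {$G$};
\end{tikzpicture}
\caption{The word $W(h,X)$ for $d=3$ and $h=U_{\{2\}}U_{\{1,2,3\}}G$. Cells run from left to right, and a thick segment marks the cells in which a track carries $1$'s. The gap of track $1$ on $[x_4,x_5)$ is covered by tracks $2$ and $3$; the bare gap on $[x_7,x_8)$ makes the word inadmissible.}
\label{fig:word}
\end{figure}

\begin{lemma}\label{lem:allowed}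
If $h$ does not contain the letter $G$, then $\nu(h,X)\in SG_d(P)$.
\end{lemma}

\begin{proof}
All entries of $v(h)$ are nonempty, and adjacent entries intersect because $\{1\}\cap(\{1\}\cup Q)=\{1\}$ and $(\{1\}\cup Q)\cap Q=Q\ne\emptyset$. Apply Lemma~\ref{lem:admissible}.
\end{proof}

To transfer information about degrees from the value $\nu$ to the pattern $h$, we need cubes of words on which the value is affine and the pattern is known explicitly. Two families suffice. The first measures the weight of each letter; the second contains the zero word.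

\subsection*{Window cubes}
Let $s\ge0$ and
\[
Z=\{z_0<z_{1,1}<\dots<z_{1,5}<\dots<z_{s,1}<\dots<z_{s,5}<z_\infty\}\subset\mathbb N,
\]
a set of size $5s+2$. A vertex is $b=(\eta_i,a_i,a'_i)_{1\le i\le s}\in\{0,1\}^{s(d+1)}$, where $\eta_i=(\eta_i^j)_{j\in E}\in\{0,1\}^E$ and $a_i,a_i'\in\{0,1\}$. It defines a word supported on the cells in $[z_0,z_\infty)$. Track $j\in E$ has the value $\eta_i^j$ on the window $[z_{i,1},z_{i,5})$ and $0$ outside the windows. Track~$1$ has the value $1-a_i$ on $[z_{i,2},z_{i,3})$, the value $1-a'_i$ on $[z_{i,3},z_{i,4})$, and $1$ elsewhere in $[z_0,z_\infty)$. The gap gets two bits because it can be placed on the left piece, on the right piece or on both without changing the pattern; this is the splitting argument of Section~\ref{sec:square}. Identify $\eta_i$ with a subset of $E$ and put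
\[
t_i=a_i+a'_i-a_ia'_i\in\{0,1\},\qquad
S_i(b)=\begin{cases}\eta_i,&t_i=0,\\ \{1\}\cup\eta_i,&t_i=1,\end{cases}\qquad
h(b)=U_{S_1(b)}\cdots U_{S_s(b)},
\]
where letters $U_\emptyset=1$ disappear. So $t_i=1$ exactly when track~$1$ has a gap in window $i$. Let $X(b)\subset Z$ be the set of jumps of the word.

\begin{lemma}\label{lem:window}
The word defined by $b$ is $W(h(b),X(b))$, we have $\min X(b)=z_0$, and $b\mapsto\nu(h(b),X(b))$ has degree $\le1$.
\end{lemma}

\begin{proof}
Outside the windows the columns on $[z_0,z_\infty)$ equal $\{1\}$, and every window is preceded and followed by at least one such column. In window $i$, after merging equal neighbors, also with the surrounding $\{1\}$'s, there are four cases. If $\eta_i=\emptyset$ and $t_i=0$, all columns are $\{1\}$, nothing new appears, and $S_i(b)=\emptyset$. If $\eta_i=\emptyset$ and $t_i=1$, there is one run of $\emptyset$, on $[z_{i,2},z_{i,3})$, on $[z_{i,3},z_{i,4})$ or on their union; this is $\sigma(\{1\})$. If $\eta_i\ne\emptyset$ and $t_i=0$, there is one run of $\{1\}\cup\eta_i$; this is $\sigma(\eta_i)$. If $\eta_i\ne\emptyset$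 and $t_i=1$, the gap starts after $z_{i,1}$ and ends before $z_{i,5}$, so the runs are $\{1\}\cup\eta_i$, $\eta_i$, $\{1\}\cup\eta_i$; this is $\sigma(\{1\}\cup\eta_i)$. Hence the sequence of runs is $v(h(b))$. The first jump is $z_0$. Each entry of the word is $0$, $1$, a bit of $b$ or one minus a bit of $b$, so the value is affine in $b$.
\end{proof}

\subsection*{Run cubes}
Let $Z=\{z_1<\dots<z_{2M}\}\subset\mathbb N$ and $J_i=[z_{2i-1},z_{2i})$. For $e\in\{0,1\}^M$ let track~$1$ be $1$ exactly on $\bigcup_{e_i=1}J_i$ and let all other tracks be $0$. Different $J_i$ are separated by at least one cell. So for $e\ne0$ the runs of columns are $\{1\},\emptyset,\{1\},\dots,\{1\}$ with $|e|-1$ empty runs, and the word is $W(G^{|e|-1},X(e))$, where $X(e)$ is the set of endpoints of the chosen $J_i$. For $e=0$ it is the zero word, which takes the place of the nonexistent pattern $G^{-1}$. The value is linear in $e$.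

\section{The algebra of patterns}\label{sec:algebra}

A function $\Psi$ on patterns extends linearly to the monoid ring $\Lambda=\mathbb Z[F]$, the free associative ring on the $U_S$, $S\neq\emptyset$. We do not know that the order of the windows is irrelevant, and so we keep $\Lambda$ noncommutative. To isolate the joint effect of the events in $S$ from the effects of its proper subsets, put
\[
\delta_S=\sum_{T\subset S}(-1)^{|S\setminus T|}U_T,\qquad\text{so that}\qquad \delta_\emptyset=1,\quad U_S=\sum_{T\subset S}\delta_T .
\]
The ring endomorphisms of $\Lambda$ given on generators by $U_S\mapsto\delta_S$ and by $U_S\mapsto\sum_{T\subset S}U_T$ are inverse to each other by M\"obius inversion. Hence the monomials $\delta_{T_1}\cdots\delta_{T_s}$ with $s\ge0$ and all $T_i\ne\emptyset$ form a $\mathbb Z$-basis of $\Lambda$. Give $\delta_T$ the \emph{weight} $|T|+1$ if $1\in T$ and $|T|$ otherwise, and let weights add in monomials. Let $I_{>w}$ be the span of the monomials of weight greater than $w$; it is a two-sided ideal. Put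
\[
\mathcal A=\Lambda/I_{>d},
\]
a free abelian group on the finitely many monomials of weight at most $d$, and let $\mathcal A_{\ge w}$ be the span of the images of the monomials of weight at least $w$. Then $\mathcal A_{\ge0}=\mathcal A$, $\mathcal A_{\ge w}\mathcal A_{\ge w'}\subset\mathcal A_{\ge w+w'}$ and $\mathcal A_{\ge d+1}=0$. The only generator that dies in $\mathcal A$ is $\delta_{\underline d}$, of weight $d+1$.

Since $U_S-1\in\mathcal A_{\ge1}$, we have $(U_S-1)^{d+1}=0$ in $\mathcal A$. Consequently $U_S$ is a unit of $\mathcal A$, and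
\begin{equation}\label{eq:binomial}
U_S^{\,n}=\sum_{k=0}^d\binom nk(U_S-1)^k\qquad(n\in\mathbb Z),
\end{equation}
where $\binom nk=n(n-1)\cdots(n-k+1)/k!\in\mathbb Z$. Indeed, by Pascal's rule the right side is multiplied by $U_S$ when $n$ is replaced by $n+1$, and it equals $1$ at $n=0$.

The first lemma says that weight in $\Lambda$ is the same as degree on window cubes.

\begin{lemma}\label{lem:weight}
Let $\Gamma$ be an abelian group, $\Psi:\Lambda\to\Gamma$ additive and $w\ge0$.
\begin{itemize}
\item[(a)] If for every $s$ the map $b\mapsto\Psi(h(b))$ on $\{0,1\}^{s(d+1)}$ has degree $\le w$, then $\Psi$ vanishes on $I_{>w}$.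
\item[(b)] If $\Psi$ vanishes on $I_{>w}$, then for every $s$ the map $b\mapsto\Psi(h(b))$ has degree $\le w$.
\item[(c)] If $\Psi$ vanishes on $I_{>w}$ and $w\le d$, so that $\Psi$ is defined on $\mathcal A$, then for every $M$ the map $e\mapsto\Psi(G^{|e|-1})$ on $\{0,1\}^M$ has degree $\le w$.
\end{itemize}
\end{lemma}

\begin{proof}
The condition $T\subset S_i(b)$ has indicator $\eta_i^{T\cap E}$ if $1\notin T$ and $\eta_i^{T\cap E}t_i$ if $1\in T$. Expanding each $U_{S_i(b)}=\sum_{T\subset S_i(b)}\delta_T$ gives
\begin{equation}\label{eq:expand}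
\Psi(h(b))=\sum_{T_1,\dots,T_s\subset\underline d}\ \prod_i\eta_i^{T_i\cap E}\prod_{i:\,1\in T_i}(a_i+a'_i-a_ia'_i)\ \cdot\ \Psi(\delta_{T_1}\cdots\delta_{T_s}).
\end{equation}

(a) Let $T_1,\dots,T_s\ne\emptyset$. The monomial $\prod_i\eta_i^{T_i\cap E}\prod_{i:\,1\in T_i}a_ia'_i$ in the bits of $b$ has degree $\sum_i|T_i\cap E|+2|\{i:1\in T_i\}|$, which is the weight of $\delta_{T_1}\cdots\delta_{T_s}$. It arises only from the term $(T_1,\dots,T_s)$ of \eqref{eq:expand}: the $\eta$-part determines every $T_i\cap E$, and a monomial coming from a term contains $a_i$ or $a'_i$ if and only if $1$ is in the $i$-th set of that term. Its coefficient is therefore $\pm\Psi(\delta_{T_1}\cdots\delta_{T_s})$, and this is $0$ if the weight exceeds $w$.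

(b) Only terms of weight at most $w$ remain in \eqref{eq:expand}, and in each of them the integer factor has degree at most the weight, because $t_i$ has degree $\le2$. Apply (D4).

(c) We have $G-1=\delta_{\{1\}}$, of weight $2$. By \eqref{eq:binomial}, $\Psi(G^{|e|-1})=\sum_{2k\le w}\binom{|e|-1}k\Psi(\delta_{\{1\}}^k)$. The integer-valued function $\binom{|e|-1}k$ has degree $\le k\le w$ by (D1), and (D4) applies.
\end{proof}

The next proposition is the algebraic core of the proof. It is the general form of item (2) in Section~\ref{sec:square}.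

\begin{proposition}\label{prop:gap}
In the unit group of $\mathcal A$, the element $G$ lies in the subgroup generated by the $U_S$ with $S\ne\emptyset,\{1\}$.
\end{proposition}

For $\eta\subset E$ put $V(\eta)=U_{\{1\}\cup\eta}U_\eta^{-1}$, the effect of a gap under the cover $\eta$; thus $V(\emptyset)=G$. We look at small $d$ first, and drop braces and commas in the indices.

\begin{example}\label{ex:small}
For $d=1$, $\delta_1$ has weight $2$, so $G=1$. For $d=2$ we have $\delta_{12}=0$ and $\delta_1\delta_2=0$, so $U_{12}=U_2+\delta_1$ and $V(2)=1+\delta_1U_2^{-1}=1+\delta_1=G$. For $d=3$, discarding weights $\ge4$,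
\begin{gather*}
V(2)=1+\delta_1+\delta_{12}-\delta_1\delta_2,\qquad V(3)=1+\delta_1+\delta_{13}-\delta_1\delta_3,\\
V(23)=1+\delta_1+\delta_{12}+\delta_{13}-\delta_1\delta_2-\delta_1\delta_3 .
\end{gather*}
Each $V-1$ has weight at least $2$, so products of two such elements vanish, and $V(2)V(3)V(23)^{-1}=1+\delta_1=G$.
\end{example}

For larger $d$ the products $(V(\eta)-1)(V(\eta')-1)$ no longer vanish, so the additive computation above is not available. We use a multiplicative Taylor expansion of $V$ on the cube $\{0,1\}^E$, centered at the vertex opposite to $\emptyset$: the value at the last vertex $\emptyset$ is determined by the other values up to an error of weight $|E|+2=d+1$.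

\begin{proof}[Proof of Proposition~\ref{prop:gap}]
For $m\ge0$ let $\mathcal C_m$ be the additive group of functions $\varphi:\{0,1\}^E\to\mathcal A$ with $\varphi_Q\in\mathcal A_{\ge|Q|+m}$ for all $Q\subset E$. Functions are multiplied pointwise. Since $\eta^Q\eta^{Q'}=\eta^{Q\cup Q'}$ and $|Q|+|Q'|\ge|Q\cup Q'|$, we have $\mathcal C_m\mathcal C_{m'}\subset\mathcal C_{m+m'}$; also $\mathcal C_{m+1}\subset\mathcal C_m$. The group $\mathcal C_m$ is preserved by the reflection $\eta\mapsto1-\eta$, because the coefficient of $\varphi(1-\eta)$ at $R$ is $(-1)^{|R|}\sum_{Q\supset R}\varphi_Q$.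

Identify $\eta\in\{0,1\}^E$ with a subset of $E$. The function $U_\eta=\sum_Q\eta^Q\delta_Q$ lies in $\mathcal C_0$, and so does $U_\eta^{-1}=\sum_{k\le d}(-1)^k(U_\eta-1)^k$. Further, $U_{\{1\}\cup\eta}-U_\eta=\sum_Q\eta^Q\delta_{\{1\}\cup Q}$ lies in $\mathcal C_2$, because $\delta_{\{1\}\cup Q}$ has weight $|Q|+2$. Hence $V-1=(U_{\{1\}\cup\eta}-U_\eta)U_\eta^{-1}\in\mathcal C_2$, and $V'(\eta)=V(1-\eta)$ satisfies $V'-1\in\mathcal C_2$.

Fix a total order of the subsets of $E$ with nondecreasing size; all products below are taken in this order. Define units $g_Q$ recursively by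
\[
g_Q=\Big(\prod_{Q'\subsetneq Q}g_{Q'}\Big)^{-1}V'(1_Q).
\]
As $Q$ is the last of its subsets, $\prod_{Q'\subset Q}g_{Q'}=V'(1_Q)$. By induction, $g_Q$ lies in the group generated by the $V'(1_{Q'})$ with $Q'\subset Q$.

We claim that $g_Q-1\in\mathcal A_{\ge|Q|+2}$. Assume this for all proper subsets of $Q$, and put $\Pi(\eta)=\prod_{Q'\subsetneq Q}\big(1+\eta^{Q'}(g_{Q'}-1)\big)$. Each factor lies in $1+\mathcal C_2$, so $\Pi-1\in\mathcal C_2$ and $V'-\Pi\in\mathcal C_2$. For $R\subsetneq Q$ we have $\Pi(1_R)=\prod_{Q'\subset R}g_{Q'}=V'(1_R)$. So $V'-\Pi$ vanishes at $1_R$ for all $R\subsetneq Q$, and its coefficient at $Q$ is $V'(1_Q)-\Pi(1_Q)$, which therefore lies in $\mathcal A_{\ge|Q|+2}$. Since $\Pi(1_Q)=\prod_{Q'\subsetneq Q}g_{Q'}$, we get $g_Q-1=\Pi(1_Q)^{-1}\big(V'(1_Q)-\Pi(1_Q)\big)\in\mathcal A_{\ge|Q|+2}$.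

For $Q=E$ the claim gives $g_E-1\in\mathcal A_{\ge d+1}=0$. Hence $G=V(\emptyset)=V'(1_E)=\prod_{Q'\subsetneq E}g_{Q'}$ lies in the group generated by the elements $V'(1_Q)=V(E\setminus Q)$ with $Q\subsetneq E$, that is, by the $U_{\{1\}\cup\eta}U_\eta^{-1}$ with $\emptyset\ne\eta\subset E$.
\end{proof}

\section{Tame functions and rounding}\label{sec:tame}

We now define the class of functions of $(h,X)$ to which the algebra applies. It must contain $q(\nu)$, be closed under multiplication by $q(\nu)$, and contain a substitute for the nearest integer function.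

\begin{definition}\label{def:tame}
Let $H\subset\mathbb N$ be infinite and $w\ge0$. A real function $f(h,X)$, defined for $h\in F$ and $X\subset H$ with $|X|=\ell(h)$, is \emph{tame of degree $\le w$ on $H$} if the following hold.
\begin{itemize}
\item[(i)] For each $s$ and each $Z\subset H$ of size $5s+2$ with $\min Z$ sufficiently large (depending on $s$), the map $b\mapsto f(h(b),X(b))$ on the window cube has degree $\le w$.
\item[(ii)] For each $M$ and each $Z\subset H$ of size $2M$ with $\min Z$ sufficiently large (depending on $M$), the map $\tilde f$ on the run cube given by $\tilde f(e)=f(G^{|e|-1},X(e))$ for $e\ne0$ and $\tilde f(0)=0$ has degree $\le w$.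
\end{itemize}
\end{definition}

Restrictions of tame functions to infinite subsets of $H$ are tame. Let $q$ be a real polynomial with $q(0)=0$ and $\deg q\le j$. Then $q(\nu)$ is tame of degree $\le j$ on $\mathbb N$ by (D1): in (i) it is $q$ of an affine function of $b$ (Lemma~\ref{lem:window}), and in (ii) it is $q$ of a linear function of $e$, also at $e=0$. This last point is where $q(0)=0$ is used. If $K$ is tame of degree $\le w$, then $q(\nu)K$ is tame of degree $\le j+w$, again by (D1), since $\widetilde{q(\nu)K}=\widetilde{q(\nu)}\,\tilde K$.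

The function $[f]$ need not be tame, since $f$ is not close to integers at all vertices of a cube and Lemma~\ref{lem:round} does not apply. The remedy is to subtract first a \emph{real} function $R(h)$ of the pattern that has the same degree as $f$ and represents the limit of $f$ modulo $1$. Such an $R$ exists because $\mathcal A$ has a basis graded by weight: one lifts the limit from $\mathbb T$ to $\mathbb R$ on basis elements rather than on patterns.

\begin{lemma}\label{lem:tame}
Let $f$ be tame of degree $\le w$ on $H$, with $w\le d$. There are an infinite $H'\subset H$, an additive map $R:\mathcal A\to\mathbb R$ vanishing on monomials of weight greater than $w$ and with $R(G^{-1})=0$, and an integer-valued function $K$, tame of degree $\le w$ on $H'$, such that for each $h\in F$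
\[
f(h,X)-R(h)-K(h,X)\to0\qquad\text{as }\min X\to\infty,\ X\subset H',\ |X|=\ell(h).
\]
\end{lemma}

\begin{proof}
\emph{The limit functional.} The monoid $F$ is countable. Lemma~\ref{lem:limits}, applied to the functions $X\mapsto f(h,X)\bmod1$, gives an infinite $H'\subset H$ along which $\Psi(h)=\lim f(h,X)\in\mathbb T$ exists for all $h$. Extend $\Psi$ additively to $\Lambda$. Fix $s$ and let $Z\subset H'$ with $\min Z\to\infty$ in (i). Since $X(b)\subset Z$, the function $b\mapsto f(h(b),X(b))\bmod1$ converges pointwise to $b\mapsto\Psi(h(b))$, which has degree $\le w$ by (D3). By Lemma~\ref{lem:weight}(a), $\Psi$ vanishes on $I_{>w}$. As $w\le d$, we have $I_{>w}\supset I_{>d}$, so $\Psi$ is defined on $\mathcal A$.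

\emph{The value at $G^{-1}$.} Take $M=w+1$ and $Z\subset H'$ with $\min Z\to\infty$ in (ii). By (D3), the function $\varphi$ on $\{0,1\}^{w+1}$ with $\varphi(e)=\Psi(G^{|e|-1})$ for $e\ne0$ and $\varphi(0)=0$ has degree $\le w$. By Lemma~\ref{lem:weight}(c), so does $e\mapsto\Psi(G^{|e|-1})$ on the whole cube. The difference of the two functions vanishes for $e\neq0$ and equals $\Psi(G^{-1})$ at $e=0$. By (D5), $\Psi(G^{-1})=0$.

\emph{The lift.} Define $R$ on the monomial basis of $\mathcal A$: let $R=0$ on monomials of weight greater than $w$, and let $R$ be a real lift of $\Psi$ on the others. Then $R\equiv\Psi$ modulo $1$ on $\mathcal A$, so $R(G^{-1})\in\mathbb Z$. In $G^{-1}=1-\delta_{\{1\}}+\delta_{\{1\}}^2-\cdots$ the basis element $1$ has coefficient $1$. Changing $R(1)$ by an integer, we obtain $R(G^{-1})=0$.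

\emph{Rounding.} Put $K(h,X)=[f(h,X)-R(h)]$. Then $|f-R-K|=\|f(h,X)-\Psi(h)\|\to0$ for each $h$, which is the asserted convergence. It remains to show that $K$ is tame. Fix $s$. By (i) for $f$ and Lemma~\ref{lem:weight}(b), $b\mapsto f(h(b),X(b))-R(h(b))$ has degree $\le w$ if $\min Z$ is large. Only finitely many patterns $h(b)$ occur, so for $\min Z$ large this function is within $2^{-w-1}$ of $K(h(b),X(b))$ at every $b$, and Lemma~\ref{lem:round} gives (i) for $K$. Fix $M$. By (ii) for $f$ and Lemma~\ref{lem:weight}(c), $e\mapsto\tilde f(e)-R(G^{|e|-1})$ has degree $\le w$ if $\min Z$ is large. For $\min Z$ large it is within $2^{-w-1}$ of $\tilde K(e)$ at every $e\ne0$, and at $e=0$ it equals $0-R(G^{-1})=0=\tilde K(0)$. Lemma~\ref{lem:round} gives (ii) for $K$.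
\end{proof}

The hypothesis $w\le d$ was used to pass from $\Lambda$ to $\mathcal A$, where Proposition~\ref{prop:gap} holds. This is the only role of the bound $\sum_ij^\lambda_i\le d$ in Theorem~\ref{thm:A}. The normalization $R(G^{-1})=0$ in $\mathbb R$, not merely modulo $1$, is needed both for the tameness of $K$ and in the next section.

\section{Recurrence of the real parts}\label{sec:recurrence}

Consider $q_1[q_2]$ to see what must be asked of the pattern $h$. Lemma~\ref{lem:tame} gives $q_2(\nu)=K_{2,2}+R_{2,2}(h)+o(1)$. If $R_{2,2}(h)$ is close to an integer $s_2$, then $[q_2(\nu)]=K_{2,2}+s_2$ and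
\[
q_1(\nu)[q_2(\nu)]=q_1(\nu)K_{2,2}+s_2\,q_1(\nu).
\]
Both $q_1(\nu)K_{2,2}$ and $q_1(\nu)$ are tame. If $R_{1,2}$ and $R_{1,1}$ are their functionals, we need $R_{1,2}(h)+s_2R_{1,1}(h)$ to be close to an integer $s_1$. For longer brackets a triangular system of this form appears. We shall let $h=h(m)$ run through a family along which all $R_{i,i'}(h(m))$ are polynomials in $m$ vanishing at $0$, and use the following lemma.

\begin{lemma}\label{lem:recurrence}
For $\lambda=1,\dots,k$ and $1\le i\le i'\le l_\lambda$ let $\rho^\lambda_{i,i'}$ be real polynomials with $\rho^\lambda_{i,i'}(0)=0$. For each $\epsilon>0$ there are $m\in\mathbb N$ and integers $s^\lambda_i$ $(1\le i\le l_\lambda+1)$ with $s^\lambda_{l_\lambda+1}=1$ and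
\[
\Big|\sum_{i'=i}^{l_\lambda}\rho^\lambda_{i,i'}(m)\,s^\lambda_{i'+1}-s^\lambda_i\Big|<\epsilon\qquad\text{for all }\lambda\text{ and }1\le i\le l_\lambda .
\]
\end{lemma}

The variable $m$ is unrestricted, so full cubes are available and the argument sketched in Section~\ref{sec:intro} works. The tool that makes a function nearly constant on all nonzero vertices is Hindman's theorem in its finite unions form: if the nonempty finite subsets of $\mathbb N$ are colored with finitely many colors, there are pairwise disjoint nonempty finite sets $I_1,I_2,\dots$ all of whose nonempty finite unions have the same color.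

\begin{proof}
For a sequence $\beta=(\beta_i)_{i\ge1}$ of pairwise disjoint nonempty finite subsets of $\mathbb N$, let $FU(\beta)$ be the set of all finite unions of the $\beta_i$, including $\emptyset$. We call $FU(\beta)$ a \emph{system}. A \emph{subsystem} is a system $FU(\gamma)$ with $\gamma_j=\bigcup_{i\in I_j}\beta_i$ for pairwise disjoint nonempty finite sets $I_j$. A real function $g$ on $FU(\beta)$ has \emph{degree $\le w$} if for every $M$ the function $e\mapsto g(\bigcup_{e_i=1}\beta_i)$ on $\{0,1\}^M$ does. This passes to subsystems by (D2): substitute $e_i=e'_j$ for $i\in I_j$ and $e_i=0$ for the other $i$. The cardinality $\xi\mapsto|\xi|$ has degree $\le1$ on every system.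

\emph{Claim.} If $g$ has degree $\le w$ on a system, $g(\emptyset)=0$ and $\epsilon'>0$, then on some subsystem $\|g\|<\epsilon'$ everywhere and $[g]$ has degree $\le w$.

We may assume $\epsilon'\le2^{-w-1}$. Let $\epsilon''=2^{-w-1}\epsilon'$. Cover $\mathbb T$ by finitely many arcs $\{x:\|x-\theta\|<\epsilon''\}$, and color a nonempty finite $I\subset\mathbb N$ by an arc containing $g(\bigcup_{i\in I}\beta_i)$. Hindman's theorem gives a subsystem $FU(\gamma)$ and a $\theta$ with $\|g(\xi)-\theta\|<\epsilon''$ for all nonempty $\xi\in FU(\gamma)$. By (D5), $\sum_{Q\subset\{1,\dots,w+1\}}(-1)^{|Q|}g(\bigcup_{j\in Q}\gamma_j)=0$. The term $Q=\emptyset$ is $0$, and $\sum_{Q\ne\emptyset}(-1)^{|Q|}=-1$, so $\|\theta\|<(2^{w+1}-1)\epsilon''$. Hence $\|g\|<2^{w+1}\epsilon''=\epsilon'$ on $FU(\gamma)$, and Lemma~\ref{lem:round} applies to $[g]$. This proves the claim.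

Start with $\beta_i=\{i\}$. For each $\lambda$ in turn, let $s^\lambda_{l_\lambda+1}$ be the constant function $1$, and for $i=l_\lambda,\dots,1$ apply the claim with $\epsilon'=\epsilon$ to
\[
g(\xi)=\sum_{i'=i}^{l_\lambda}\rho^\lambda_{i,i'}(|\xi|)\,s^\lambda_{i'+1}(\xi)
\]
on the current system, pass to the subsystem, and put $s^\lambda_i=[g]$. The claim applies: the functions $s^\lambda_{i'+1}$ constructed before have finite degree, so $g$ has finite degree by (D1), and $g(\emptyset)=0$ since $\rho^\lambda_{i,i'}(0)=0$. Any nonempty $\xi$ in the final system gives $m=|\xi|\ge1$ and the integers $s^\lambda_i=s^\lambda_i(\xi)$.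
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

We may assume $\epsilon<\frac12$.

\emph{Step 1: the functionals.} Starting from $H=\mathbb N$, treat all triples $(\lambda,i,i')$ with $1\le i\le i'\le l_\lambda$ in order of increasing $i'-i$. Put $K^\lambda_{i'+1,i'}=1$ and
\[
f^\lambda_{i,i'}=q^\lambda_i(\nu)\,K^\lambda_{i+1,i'} .
\]
If $i=i'$, this is $q^\lambda_i(\nu)$, which is tame of degree $\le j^\lambda_i$. If $i<i'$, then $K^\lambda_{i+1,i'}$ has been constructed before and is tame of degree $\le j^\lambda_{i+1}+\dots+j^\lambda_{i'}$. In both cases $f^\lambda_{i,i'}$ is tame of degree $\le j^\lambda_i+\dots+j^\lambda_{i'}\le d$ on the current set. Lemma~\ref{lem:tame} gives $R^\lambda_{i,i'}$ and an integer-valued $K^\lambda_{i,i'}$, tame of the same degree on a smaller infinite set, which becomes the current set. Let $H^*$ be the last set. For every $h\in F$ and every triple,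
\begin{equation}\label{eq:conv}
f^\lambda_{i,i'}(h,X)-K^\lambda_{i,i'}(h,X)-R^\lambda_{i,i'}(h)\to0\qquad(X\subset H^*,\ |X|=\ell(h),\ \min X\to\infty).
\end{equation}

\emph{Step 2: the pattern.} All the functionals vanish at $G^{-1}$, which is not a pattern. By Proposition~\ref{prop:gap}, $G^{-1}=U_{S_1}^{e_1}\cdots U_{S_r}^{e_r}$ in $\mathcal A$ with $e_t=\pm1$ and $S_t\ne\emptyset,\{1\}$. To remove the negative exponents, put
\[
h(m)=U_{S_1}^{e_1+m}\cdots U_{S_r}^{e_r+m}\in\mathcal A\qquad(m\in\mathbb Z).
\]
By \eqref{eq:binomial}, $\rho^\lambda_{i,i'}(m):=R^\lambda_{i,i'}(h(m))$ is a finite sum of terms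
\[
\binom{e_1+m}{k_1}\cdots\binom{e_r+m}{k_r}\,R^\lambda_{i,i'}\big((U_{S_1}-1)^{k_1}\cdots(U_{S_r}-1)^{k_r}\big),
\]
hence a real polynomial in $m$, and $\rho^\lambda_{i,i'}(0)=R^\lambda_{i,i'}(G^{-1})=0$. Take $m\ge1$ and integers $s^\lambda_i$ from Lemma~\ref{lem:recurrence} with $\epsilon/2$ in place of $\epsilon$. All exponents $e_t+m$ are nonnegative, so $h(m)$ is the image of a pattern $h\in F$ that does not contain $G$, and $R^\lambda_{i,i'}(h)=\rho^\lambda_{i,i'}(m)$.

\emph{Step 3: the integer $n$.} The pattern $h$ and the integers $s^\lambda_i$ are now fixed. By \eqref{eq:conv} we can choose $X\subset H^*$ with $|X|=\ell(h)$ and $\min X$ so large that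
\[
\sum_{i'=i}^{l_\lambda}\big|f^\lambda_{i,i'}(h,X)-K^\lambda_{i,i'}(h,X)-R^\lambda_{i,i'}(h)\big|\,|s^\lambda_{i'+1}|<\frac\epsilon2\qquad\text{for all }\lambda,i .
\]
Let $n=\nu(h,X)$. By Lemma~\ref{lem:allowed}, $n\in SG_d(P)$.

\emph{Step 4: evaluating the brackets.} Fix $\lambda$, and drop it and the arguments $(h,X)$ from the notation. Define integers
\[
y_i=s_i+\sum_{i'=i}^lK_{i,i'}s_{i'+1}\quad(1\le i\le l),\qquad y_{l+1}=1 .
\]
Since $K_{i+1,i}=1$ and $s_{l+1}=1$, we have $y_{i+1}=\sum_{i'=i}^lK_{i+1,i'}s_{i'+1}$ for $1\le i\le l$. Multiplying by $q_i(n)$ gives $q_i(n)y_{i+1}=\sum_{i'=i}^lf_{i,i'}s_{i'+1}$, and so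
\begin{equation}\label{eq:final}
|q_i(n)y_{i+1}-y_i|\le\Big|\sum_{i'=i}^lR_{i,i'}(h)s_{i'+1}-s_i\Big|+\sum_{i'=i}^l|f_{i,i'}-K_{i,i'}-R_{i,i'}(h)|\,|s_{i'+1}|<\epsilon<\frac12 .
\end{equation}
We show by downward induction on $i$ that $L(q_i,\dots,q_l)(n)=q_i(n)y_{i+1}$ and $[L(q_i,\dots,q_l)(n)]=y_i$. For $i=l$ the first equality is $L(q_l)=q_l$. For $i<l$ it follows from $[L(q_{i+1},\dots,q_l)(n)]=y_{i+1}$ and the definition of $L$. In both cases \eqref{eq:final} shows that the number is within $\epsilon<\frac12$ of the integer $y_i$, which is therefore its nearest integer. Hence $\|L(q_i,\dots,q_l)(n)\|<\epsilon$ for all $i$ and all $\lambda$. \qed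

\section{Degree $d+1$: proof of Theorem~\ref{thm:B}}\label{sec:proofB}

Let $D=d+1$. We construct $P$ so that $\alpha n^D$ is close to $\frac12\chi(\omega)$ modulo $1$ for every word $\omega$ with value $n$, by matching the two functions coefficient by coefficient.

Write $\omega^Q=\prod_{i\in Q}\omega_i$ and expand \eqref{eq:chi} as $\chi(\omega)=\sum_{Q\ne\emptyset}\chi_Q\,\omega^Q$ over finite $Q\subset\mathbb N$. Then $\chi_Q\in\mathbb Z$; $\chi_{\{q\}}=1$, because the second sum in \eqref{eq:chi} produces only monomials with at least two factors; and $\chi_Q=0$ if $\max Q-\min Q>d$, because each term involves indices in some $[i,i+d]$ only. In particular $\chi_Q=0$ if $|Q|>D$.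

For positive integers $p_i$, a finite set $Q$ and $m\ge0$ put
\[
c_Q^{(m)}=\sum\frac{m!}{\prod_{i\in Q}k_i!}\prod_{i\in Q}p_i^{k_i},
\]
the sum over all $k_i\ge1$ $(i\in Q)$ with $\sum k_i=m$. These are nonnegative integers with $c^{(0)}_\emptyset=1$, $c^{(m)}_\emptyset=0$ for $m\ge1$, and $c^{(m)}_Q=0$ if $|Q|>m$. Since $\omega_i^k=\omega_i$ for $k\ge1$, the multinomial theorem gives $(\sum_i\omega_ip_i)^m=\sum_Qc^{(m)}_Q\omega^Q$. In particular $c_Q^{(m)}\le(\sum_{i\in Q}p_i)^m$, with $0^0=1$, and therefore
\begin{equation}\label{eq:cbound}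
\sum_{k=0}^m\binom mkc_Q^{(m-k)}\le\Big(1+\sum_{i\in Q}p_i\Big)^m .
\end{equation}
From $\sum_mc_Q^{(m)}x^m/m!=\prod_{i\in Q}(e^{p_ix}-1)$ we get, for disjoint $Q_1,Q_2$,
\begin{equation}\label{eq:cprod}
c^{(m)}_{Q_1\cup Q_2}=\sum_{k=0}^m\binom mkc_{Q_1}^{(m-k)}c_{Q_2}^{(k)} .
\end{equation}

We construct positive integers $p_1,p_2,\dots$ such that for all $q$
\begin{gather}
\|\alpha c_Q^{(D)}-\tfrac12\chi_Q\|\le8^{-q}\quad\text{whenever }\max Q=q,\ |Q|\le D,\label{eq:match}\\
p_q\ge2d^d\,8^{q+d}(1+p_1+\dots+p_{q-1})^{2d}.\label{eq:growth}
\end{gather}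
Condition \eqref{eq:growth} makes the sequence increasing. Condition \eqref{eq:match} implies the theorem. Let $n$ be the value of a $d$-admissible word $\omega$. Sets with $|Q|>D$ contribute $0$ to both $n^D$ and $\chi(\omega)$, and at most $2^{q-1}$ sets have maximum $q$. Hence
\[
\|\alpha n^D-\tfrac12\|=\|\alpha n^D-\tfrac12\chi(\omega)\|\le\sum_{q\ge1}2^{q-1}8^{-q}=\frac16,
\]
and $\|\alpha n^{d+1}\|\ge\frac13$.

\subsection*{The choice of $p_q$}
Suppose $p_1,\dots,p_{q-1}$ have been chosen. For $Q=Q'\cup\{q\}$ with $Q'\subset[1,q-1]$ and $|Q'|\le d$, formula \eqref{eq:cprod} gives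
\begin{equation}\label{eq:step}
\alpha c_Q^{(D)}=\sum_{k=1}^D\binom Dkc_{Q'}^{(D-k)}\,\alpha p_q^k .
\end{equation}
So $p_q$ matters only through the point $(\alpha p_q,\dots,\alpha p_q^D)\in\mathbb T^D$, and this point can be prescribed approximately. Recall Weyl's theorem: if a real polynomial $\phi$ has an irrational leading coefficient and positive degree, then $(\phi(p))_{p\in\mathbb N}$ is equidistributed modulo $1$; and a sequence in $\mathbb T^D$ is equidistributed if every nontrivial integer combination of its coordinates is equidistributed in $\mathbb T$. As $\alpha$ is irrational, $(\alpha p,\dots,\alpha p^D)_{p\in\mathbb N}$ is equidistributed in $\mathbb T^D$, so it visits every nonempty open set infinitely often.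

We aim at $\alpha p_q^D\approx\frac12$, which settles $Q=\{q\}$, at $\alpha p_q^k\approx0$ for $2\le k\le d$, and at $\alpha p_q\approx\theta$. The difficulty is that the single number $\theta$ must serve all nonempty $Q'$ at once.

\begin{lemma}\label{lem:theta}
Suppose $p_1,\dots,p_{q-1}$ satisfy \eqref{eq:growth}. There is $\theta\in\mathbb R$ with $\|Dc^{(d)}_{Q'}\theta-\frac12\chi_{Q'\cup\{q\}}\|\le\frac128^{-q}$ for all nonempty $Q'\subset[1,q-1]$ with $|Q'|\le d$.
\end{lemma}

For $d=1$ and $q\ge2$ the lemma asks for $2p_{q-1}\theta\approx\frac12$ and $2p_i\theta\approx0$ for $i<q-1$, and $\theta=1/(4p_{q-1})$ works because $p_{q-1}$ is much larger than the earlier terms.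

Granting the lemma, let $\zeta=\frac128^{-q}(1+p_1+\dots+p_{q-1})^{-D}$. Choose $p_q$ satisfying \eqref{eq:growth} such that $\|\alpha p_q-\theta\|$, $\|\alpha p_q^k\|$ for $2\le k\le d$, and $\|\alpha p_q^D-\frac12\|$ are all less than $\zeta$. The coefficients in \eqref{eq:step} are integers, so by \eqref{eq:cbound} the number $\alpha c_Q^{(D)}$ differs modulo $1$ from $Dc^{(d)}_{Q'}\theta+\frac12c^{(0)}_{Q'}$ by at most $\zeta(1+p_1+\dots+p_{q-1})^D=\frac128^{-q}$. If $Q'\ne\emptyset$, then $c^{(0)}_{Q'}=0$ and Lemma~\ref{lem:theta} gives \eqref{eq:match}. If $Q'=\emptyset$, then $c^{(d)}_\emptyset=0$, $c^{(0)}_\emptyset=1$ and $\chi_{\{q\}}=1$ give \eqref{eq:match}. This completes the induction, and it remains to prove Lemma~\ref{lem:theta}.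

\subsection*{Lacunary multipliers}
Arbitrary targets can be met simultaneously if the multipliers grow fast.

\begin{lemma}\label{lem:lacunary}
Let $0<\kappa\le\frac12$, let $0<N_0<\dots<N_r$ be reals with $N_{i+1}/N_i\ge1/\kappa$, and let $\tau_0,\dots,\tau_r\in\mathbb T$. There is $\theta\in\mathbb R$ with $\|N_i\theta-\tau_i\|\le\kappa$ for all $i$.
\end{lemma}

\begin{proof}
We construct closed real intervals $J_0\supset\dots\supset J_r$ such that $J_i$ has length $2\kappa/N_i$ and $\|N_i\theta-\tau_i\|\le\kappa$ on $J_i$. Let $N_0J_0$ be an interval of radius $\kappa$ about a lift of $\tau_0$. Given $J_i$, the interval $N_{i+1}J_i$ has length at least $2\ge1+2\kappa$, so it contains an interval of radius $\kappa$ about some lift of $\tau_{i+1}$; let $N_{i+1}J_{i+1}$ be that interval. Any $\theta\in J_r$ works.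
\end{proof}

The numbers $c^{(d)}_{Q'}$ in Lemma~\ref{lem:theta} need not be lacunary to the precision $8^{-q}$, since \eqref{eq:growth} for an early index $t$ gives only a ratio depending on $t$. But $\chi_{Q'\cup\{q\}}=0$ as soon as $Q'$ contains an early index. So the early indices can be treated as bounded integer coefficients, and only the last $d$ indices supply multipliers.

\begin{proof}[Proof of Lemma~\ref{lem:theta}]
Let $B=[\max(1,q-d),q-1]$ and $A=[1,q-d-1]$, either of which may be empty. Put $M_q=1+\sum_{i\in A}p_i$ and $\kappa=\frac128^{-q}M_q^{-d}<\frac12$. It suffices to find $\theta$ with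
\begin{enumerate}
\item $\|Dc_T^{(d)}\theta-\frac12\chi_{T\cup\{q\}}\|\le\kappa$ for $\emptyset\ne T\subset B$;
\item $\|Dc_T^{(m)}\theta\|\le\kappa$ for $\emptyset\ne T\subset B$ and $|T|\le m\le d-1$;
\item $\|D\theta\|\le\kappa$.
\end{enumerate}
Indeed, write $Q'=A'\cup T$ with $A'\subset A$ and $T\subset B$. If $A'=\emptyset$, item 1 suffices. If $A'\ne\emptyset$, then $q-\min Q'>d$, so $\chi_{Q'\cup\{q\}}=0$; and $c^{(0)}_{A'}=0$, so \eqref{eq:cprod} gives $c^{(d)}_{Q'}=\sum_{m=0}^{d-1}\binom dmc_{A'}^{(d-m)}c_T^{(m)}$. For every $m\le d-1$ we have $\|Dc_T^{(m)}\theta\|\le\kappa$: if $T\ne\emptyset$, by item 2 or because $c_T^{(m)}=0$ for $m<|T|$; if $T=\emptyset$, by item 3 for $m=0$ and because $c^{(m)}_\emptyset=0$ for $m\ge1$. With \eqref{eq:cbound} we obtain $\|Dc^{(d)}_{Q'}\theta\|\le\kappa M_q^d=\frac128^{-q}$.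

The multipliers in items 1--3 are $D$ times the number $1$ and $D$ times the numbers $c_T^{(m)}$ with $\emptyset\ne T\subset B$ and $|T|\le m\le d$. We show that the quotient of any two of them, taken in the right order, is at least $1/\kappa$. For $T=\{t_1<\dots<t_s\}$ let $\mu(T,m)=p_{t_1}\cdots p_{t_{s-1}}p_{t_s}^{m-s+1}$. As $p$ is increasing, this is the largest of the monomials in the definition of $c_T^{(m)}$; it occurs with coefficient at least $1$, and the coefficients sum to at most $s^m\le d^d$. Hence $\mu(T,m)\le c_T^{(m)}\le d^d\mu(T,m)$. To the number $1$ we attach $\mu=1$, with exponent vector $0$. The exponent vector of $\mu(T,m)$ has support $T$ and total degree $m\le d$, so all these vectors are distinct. Take two of them, let $t\in B$ be the largest index at which they differ, and let the first vector be larger there. In the quotient of the two $\mu$'s the factors with index greater than $t$ cancel, $p_t$ appears with exponent at least $1$, and the denominator has at most $d$ factors with index less than $t$. So the quotient is at least $p_t(1+p_1+\dots+p_{t-1})^{-d}$.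 Since $t\ge q-d$, we have $q\le t+d$ and $M_q\le1+p_1+\dots+p_{t-1}$. By \eqref{eq:growth} for $t$, the quotient of the two multipliers is at least
\[
d^{-d}p_t(1+p_1+\dots+p_{t-1})^{-d}\ge2\cdot8^{t+d}(1+p_1+\dots+p_{t-1})^d\ge2\cdot8^qM_q^d=\frac1\kappa .
\]
Thus the multipliers are distinct, each has exactly one target, and in increasing order they satisfy the hypothesis of Lemma~\ref{lem:lacunary}, which gives $\theta$.
\end{proof}

This completes the proof of Theorem~\ref{thm:B}.

\begin{remark}\label{rem:link}
The sequence just constructed shows what goes wrong in the proof of Theorem~\ref{thm:A} in degree $d+1$. All indices in the support of $W(h,X)$ are at least $\min X$, so \eqref{eq:match} gives $\|\alpha\nu(h,X)^{d+1}-\frac12\chi(W(h,X))\|\le\sum_{q\ge\min X}2^{q-1}8^{-q}\to0$. For a nonzero word, $\chi$ is one plus the number of pairs of successive $1$'s at distance greater than $d$. In $W(h,X)$ each letter $G$ produces one such pair, at distance at least $2d$, and by the proof of Lemma~\ref{lem:admissible} there are no others. So the limit functional of $\alpha\nu^{d+1}$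 is $\Psi(h)=\frac12(1+N(h))$, where $N(h)$ is the number of letters $G$ in $h$. It equals $\frac12$ on every pattern without $G$, and
\[
\Psi(\delta_{\underline d})=\sum_{T\subset\underline d}(-1)^{d-|T|}\Psi(U_T)=\tfrac12\ne0\quad\text{in }\mathbb T,
\]
because $\Psi(U_T)=\frac12$ for $T\ne\{1\}$ and $\Psi(G)=0$. The functional detects exactly the generator of weight $d+1$ that vanishes in $\mathcal A$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{HSY} Wen Huang, Song Shao, Xiangdong Ye, \emph{Nil Bohr-sets and almost automorphy of higher order}, arXiv:1407.1179 (2014).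
\end{thebibliography}
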